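
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Existence of the $L^q$-dimensions of stationary determinantal measures}


\begin{abstract}
Every Borel function $f:\mathbb{R}/\mathbb{Z}\to[0,1]$ defines a stationary determinantal measure $\mu_f$ on $\{0,1\}^{\mathbb{Z}}$. We prove that its one-sided restriction $\mu_f^+$ has an $L^q$-dimension for every real $q>1$. The proof rests on the observation that flipping every bit independently with probability $\varepsilon$ turns $\mu_f$ into the determinantal measure of $(1-2\varepsilon)f+\varepsilon$. This operation changes $\sum_w\mu_f([w])^q$, summed over words of length $n$, by a factor between $(1-\varepsilon)^{qn}$ and $1$, and it moves the symbol away from $0$ and $1$, where a perturbation argument applies. We also show that the dimension exists in $[0,\infty]$ for every $q\in[-\infty,\infty]$, decide when it is finite, and prove a continuity estimate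 in $f$ and explicit bounds for $q>1$.
\end{abstract}

\section{The question and the results}

\subsection{Determinantal measures and coincidence probabilities}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, let $f:\mathbb{T}\to[0,1]$ be a Borel function (the \emph{symbol}), and write $\widehat f(k)=\int_0^1f(t)e^{-2\pi ikt}\,dt$. There is a unique Borel probability measure $\mu_f$ on $\{0,1\}^{\mathbb{Z}}$ with
\[
\mu_f\bigl(\{x:\ x_n=1\text{ for all }n\in A\}\bigr)=\det\bigl(\widehat f(n-m)\bigr)_{n,m\in A}
\qquad\text{for every finite }A\subset\mathbb{Z}.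
\]
The determinants depend only on differences, so $\mu_f$ is stationary. Taking $A=\{0\}$ and $A=\{0,k\}$ with $k\ne0$ shows that the density of ones is $\widehat f(0)=\int f$ and that $x_0$ and $x_k$ have covariance $-|\widehat f(k)|^2$. If $f=p$ is constant, the coordinates are independent with $\mu_f(x_0=1)=p$.

Let $\mu_f^+$ be the image of $\mu_f$ on $\{0,1\}^{\mathbb{N}}$, $\mathbb{N}=\{0,1,2,\dots\}$, under $x\mapsto(x_n)_{n\ge0}$. We use the metric $d(x,y)=2^{-\min\{n\ge 0:\,x_n\neq y_n\}}$ for $x\ne y$, $d(x,x)=0$. For a Borel probability measure $\mu$ on a metric space $X$ and a real $q\ne1$, the lower and upper $L^q$-dimensions of $\mu$ are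
\[
\frac1{q-1}\liminf_{r\to0}\frac{\log\int_X\mu(B(x,r))^{q-1}d\mu(x)}{\log r}
\quad\text{and}\quad
\frac1{q-1}\limsup_{r\to0}\frac{\log\int_X\mu(B(x,r))^{q-1}d\mu(x)}{\log r}
\]
when $q>1$; for $q<1$ the prefactor is negative, and $\liminf$ and $\limsup$ trade places. If the two agree, the common value is the $L^q$-dimension $\dim_q\mu$, and we say that it exists.

It is known that $\dim_q\mu_f^+$ exists for every integer $q\ge2$ if either $f\le\frac12$ or $f\ge\frac12$. The conjecture, posed in \cite{FLQ}, is that $\dim_q\mu_f^+$ exists for \emph{every} Borel $f:\mathbb{T}\to[0,1]$ and \emph{every} real $q>1$. We prove it.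

On our space balls are cylinders. For a word $w\in\{0,1\}^n$ let $[w]$ be the set of sequences beginning with $w$, and write $\mu_f(w)=\mu_f^+([w])$. For $2^{-n}\le r<2^{-n+1}$ the closed ball $B(x,r)$ is the cylinder of length $n$ containing $x$; for open balls the same holds when $2^{-n}<r\le2^{-n+1}$. Hence $\int\mu_f^+(B(x,r))^{q-1}d\mu^+_f(x)=S_n(q,f)$, where
\[
S_n(q,f)=\sum_{w\in\{0,1\}^n,\ \mu_f(w)>0}\mu_f(w)^q,
\qquad\text{and we put}\qquad
P_q(f)=\lim_{n\to\infty}\frac1n\log S_n(q,f)
\]
if this limit exists in $(-\infty,\infty]$. The value $-\infty$ cannot occur: $S_n(q,f)\ge2^{-n(q-1)}$ for $q>1$, by Jensen's inequality for the $2^n$ numbers $\mu_f(w)$, whose sum is $1$, and $S_n(q,f)\ge\sum_w\mu_f(w)=1$ for $q\le1$. Since $\log r/(-n\log2)\to1$, for real $q\ne1$ the dimension exists if and only if $P_q(f)$ exists, and then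
\begin{equation}\label{dimP}
\dim_q\mu_f^+=\frac{P_q(f)}{(1-q)\log2}.
\end{equation}
When $q\ge2$ is an integer, $S_n(q,f)$ is the probability that $q$ independent samples of $\mu_f^+$ agree in their first $n$ coordinates. The question is whether this coincidence probability has an exponential rate.

For $f=p$ it does: $S_n(q,p)=(p^q+(1-p)^q)^n$. For general $f$ the covariances $-|\widehat f(k)|^2$ still tend to $0$, so distant blocks should be almost independent and one guesses that a rate exists. But for a general Borel symbol we have no rate of decay of $\widehat f(k)$ at our disposal, and additive closeness of $\mu_f(ww')$ to $\mu_f(w)\mu_f(w')$ says nothing when these numbers are tiny.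

\subsection{Results}

\begin{theorem}\label{thmA}
For every Borel $f:\mathbb{T}\to[0,1]$ and every real $q>1$, the limit $P_q(f)$ exists and is finite. Hence $\dim_q\mu_f^+$ exists.
\end{theorem}

The other exponents need some conventions. Let $H_n=-\sum_w\mu_f(w)\log\mu_f(w)$ be the entropy of the first $n$ coordinates (with $0\log0=0$), and
\[
M_n^+(f)=\max_{w\in\{0,1\}^n}\mu_f(w),\qquad M_n^-(f)=\min_{w\in\{0,1\}^n,\ \mu_f(w)>0}\mu_f(w).
\]
We set $\dim_1\mu_f^+=\lim_nH_n/(n\log2)$ (the entropy dimension) and $\dim_{\pm\infty}\mu_f^+=-\lim_n\frac1{n\log2}\log M_n^{\pm}(f)$ whenever these limits exist in $[0,\infty]$. Call $f$ \emph{trivial} if $f=0$ a.e.\ or $f=1$ a.e.; then $\mu_f$ is a point mass. Finally put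
\[
f_\varepsilon=(1-2\varepsilon)f+\varepsilon\qquad(0<\varepsilon<\tfrac12),
\]
a function with values in $[\varepsilon,1-\varepsilon]$ lying pointwise between $f$ and $\frac12$.

\begin{theorem}\label{thmB}
Let $f:\mathbb{T}\to[0,1]$ be Borel.
\begin{enumerate}
\item[(i)] For every $q\in[-\infty,\infty]$ the dimension $\dim_q\mu_f^+$ exists in $[0,\infty]$.
\item[(ii)] It is finite if $q\ge0$ or $f$ is trivial. If $-\infty\le q<0$ and $f$ is non-trivial, it is finite if and only if $\int\log f>-\infty$ and $\int\log(1-f)>-\infty$.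
\item[(iii)] If $q\in(1,\infty]$, or if $f$ is non-trivial and $q\in[-\infty,\infty]$, $q\neq1$, then $\dim_q\mu_f^+=\lim_{\varepsilon\downarrow0}\dim_q\mu_{f_\varepsilon}^+$, as a limit in $[0,\infty]$.
\end{enumerate}
\end{theorem}

For example, if $f$ is the indicator of a set of measure strictly between $0$ and $1$, then $\dim_q\mu_f^+$ is finite for $q\ge0$ and infinite for $q<0$. Non-triviality matters in (iii) when $q\le0$: for $f=0$ all dimensions are $0$, but $f_\varepsilon=\varepsilon$ gives $\dim_0\mu^+_{f_\varepsilon}=1$, and for real $q<0$ it gives $P_q(f_\varepsilon)=\log(\varepsilon^q+(1-\varepsilon)^q)\to\infty$.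

\begin{theorem}\label{thmC}
For all Borel $f,g:\mathbb{T}\to[0,1]$ and real $q>1$ we have $|P_q(f)-P_q(g)|\le3q\,\|f-g\|_{L^1}^{1/2}$.
\end{theorem}

\begin{theorem}\label{thmD}
Let $f$ be non-trivial and $1<q\le\infty$. Then
\[
0<-\log_2\max\bigl(\|f\|_{L^2},\|1-f\|_{L^2}\bigr)\le\dim_q\mu_f^+\le1,
\]
and $\dim_q\mu_f^+=1$ if and only if $f=\frac12$ a.e.
\end{theorem}

Theorem~\ref{thmA} is proved in Section~\ref{secA}. Theorem~\ref{thmB} is proved in Sections~\ref{secA}--\ref{secneg}, and Theorems~\ref{thmC} and~\ref{thmD} in Section~\ref{secbounds}.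

\subsection{The obstacle and the way around it}\label{obstacle}

A natural strategy is to prove existence for trigonometric polynomials, whose kernel has finite range, and then to approximate a general $f$ by its Fejér means. To carry out the second step word by word, one wants $\frac1n\log\mu_f(w)$ to depend on $f$ continuously, uniformly in $n$ and $w$. When $f$ may be $0$ or $1$, this is false. Let $f$ be the indicator of $[0,\frac12]$. Its Fejér means $g_k$ are continuous and strictly positive (the Fejér kernel is non-negative with finitely many zeros), so $g_k\ge c_k>0$, and the probability $\det(\widehat{g_k}(i-j))_{0\le i,j<n}$ of the word $1^n$ under $\mu_{g_k}$ is at least $c_k^n$. Under $\mu_f$ the same word has super-exponentially small probability, by Szegő's theorem (recalled in Section~\ref{secneg}).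

If $\varepsilon\le f\le1-\varepsilon$ the difficulty disappears, and the strategy works (Section~\ref{secbdd}). To reach such symbols from an arbitrary $f$ we use $f_\varepsilon$. The point is that $\mu_{f_\varepsilon}$ is obtained from $\mu_f$ by flipping bits at random (Section~\ref{secflip}). Word by word, this gives a comparison in one direction only: with probability $(1-\varepsilon)^n$ no bit in a block of length $n$ is flipped, so $\mu_{f_\varepsilon}(w)\ge(1-\varepsilon)^n\mu_f(w)$. In the other direction we compare sums instead: averaging can only decrease $\sum_w\mu(w)^q$ when $q>1$. So the \emph{sums} are comparable up to a factor $(1-\varepsilon)^{qn}$, even where the probabilities of individual words are not.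

\section{Word probabilities and bit flipping}\label{secflip}

\subsection{Two sites, by hand}

Let $a=\widehat f(0)$ and $b=\widehat f(-1)$, so that the kernel on two sites is $\begin{pmatrix}a&b\\ \bar b&a\end{pmatrix}$. Then
\[
\mu_f(11)=a^2-|b|^2,\quad \mu_f(10)=\mu_f(01)=a-\mu_f(11)=a(1-a)+|b|^2,\quad \mu_f(00)=(1-a)^2-|b|^2.
\]
Each of these is one determinant: use row $i$ of the kernel for a letter $1$, and row $i$ of the identity minus the kernel for a letter $0$. For instance $\mu_f(10)=\det\begin{pmatrix}a&b\\-\bar b&1-a\end{pmatrix}$. Now flip both bits independently with probability $\varepsilon$. The new probability of $11$ is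
\begin{align*}
&(1-\varepsilon)^2\mu_f(11)+2\varepsilon(1-\varepsilon)\mu_f(10)+\varepsilon^2\mu_f(00)\\
&\qquad=\bigl((1-\varepsilon)a+\varepsilon(1-a)\bigr)^2-\bigl((1-\varepsilon)-\varepsilon\bigr)^2|b|^2
=\bigl((1-2\varepsilon)a+\varepsilon\bigr)^2-(1-2\varepsilon)^2|b|^2 .
\end{align*}
This is $\mu_{f_\varepsilon}(11)$, because $\widehat{f_\varepsilon}(0)=(1-2\varepsilon)a+\varepsilon$ and $\widehat{f_\varepsilon}(-1)=(1-2\varepsilon)b$. The general proof is the same computation, carried out one row at a time.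

\subsection{The general statement}

Let $K_n(f)=(\widehat f(i-j))_{0\le i,j<n}$, which is linear in $f$. For $w\in\{0,1\}^n$ let
\[
Z(w)=\{i:w_i=0\},\qquad Q_w=\operatorname{diag}(1-w_i),\qquad J_w=I-2Q_w,
\]
so that $Q_w$ is the coordinate projection onto $Z(w)$ and $J_w$ is a diagonal matrix of signs. For an $n\times n$ matrix $H$ put
\[
A_w(H)=J_wH+Q_w=J_w(H-Q_w),
\]
where the second equality uses $J_wQ_w=-Q_w$. If $H_i$ is row $i$ of $H$ and $e_i$ is row $i$ of $I$, then row $i$ of $A_w(H)$ is $H_i$ if $w_i=1$ and $e_i-H_i$ if $w_i=0$.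

\begin{lemma}\label{lemdet}
$\mu_f(w)=\det A_w(K_n(f))$ for every $w\in\{0,1\}^n$.
\end{lemma}
\begin{proof}
Write $K=K_n(f)$, $Z=Z(w)$, and let $O$ be the complement of $Z$. By inclusion--exclusion over the sites of $Z$ that carry a one, $\mu_f(w)=\sum_{B\subset Z}(-1)^{|B|}\det K_{O\cup B}$, where $K_S$ is the submatrix with rows and columns in $S$, and $\det K_\emptyset=1$. Now expand $\det A_w(K)$ multilinearly in the rows $e_i-K_i$, $i\in Z$. Choosing $-K_i$ for $i\in B$ and $e_i$ for $i\in Z\setminus B$ contributes $(-1)^{|B|}\det K_{O\cup B}$, after expanding along the unit rows. The two sums agree.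
\end{proof}

\begin{lemma}[Bit flipping]\label{lemflip}
Let $0<\varepsilon<\frac12$, let $t(a,a)=1-\varepsilon$ and $t(a,b)=\varepsilon$ for $a\ne b$ in $\{0,1\}$, and let $T(w,v)=\prod_{i<n}t(w_i,v_i)$. Then
\[
\mu_{f_\varepsilon}(w)=\sum_{v\in\{0,1\}^n}T(w,v)\,\mu_f(v)\qquad\text{for every }w\in\{0,1\}^n.
\]
\end{lemma}
\begin{proof}
Write $K=K_n(f)$; then $K_n(f_\varepsilon)=(1-2\varepsilon)K+\varepsilon I$. Row $i$ of $A_w(K_n(f_\varepsilon))$ is
\begin{align*}
(1-2\varepsilon)K_i+\varepsilon e_i&=(1-\varepsilon)K_i+\varepsilon(e_i-K_i)&&\text{if }w_i=1,\\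
e_i-(1-2\varepsilon)K_i-\varepsilon e_i&=(1-\varepsilon)(e_i-K_i)+\varepsilon K_i&&\text{if }w_i=0.
\end{align*}
In both cases it equals $\sum_{v_i\in\{0,1\}}t(w_i,v_i)\cdot(\text{row }i\text{ of }A_v(K))$, where row $i$ of $A_v(K)$ depends on $v$ only through $v_i$. Expand the determinant multilinearly in all rows and use Lemma~\ref{lemdet} on both sides.
\end{proof}

The matrix $T$ is \emph{doubly stochastic}: it is non-negative, and all its row and column sums are $1$.

\section{Symbols bounded away from 0 and 1}\label{secbdd}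

Inequalities between Hermitian matrices are in the sense of quadratic forms, and $\langle\cdot,\cdot\rangle$ is linear in the second argument. With $U(t)=\sum_ju_je^{2\pi ijt}$ we have
\begin{equation}\label{form}
\langle u,K_n(h)u\rangle=\int_0^1h(t)|U(t)|^2\,dt,\qquad \int_0^1|U|^2=\|u\|^2,
\end{equation}
for every bounded real Borel function $h$. Hence $K_n(h)\ge0$ if $h\ge0$, and $aI\le K_n(h)\le bI$ if $a\le h\le b$.

\subsection{Coercivity and perturbation}

In the two-site example, the matrix for the word $10$ has off-diagonal entries $b$ and $-\bar b$. They cancel in its Hermitian part, which is $\operatorname{diag}(a,1-a)$. This is general: the blocks of $H$ that couple ones and zeros drop out of the Hermitian part of $A_w(H)$, and what remains is bounded below.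

\begin{lemma}\label{lemcoer}
Let $H$ be a Hermitian $n\times n$ matrix with $\varepsilon I\le H\le(1-\varepsilon)I$, $\varepsilon>0$. For every $w\in\{0,1\}^n$ the matrix $A_w(H)$ is invertible, $\|A_w(H)^{-1}\|\le1/\varepsilon$, and $\det A_w(H)\ge\varepsilon^n$.
\end{lemma}
\begin{proof}
Let $u=u_1+u_0$ with $u_0=Q_wu$. Since $J_wu=u_1-u_0$ and $(H-Q_w)u=Hu_1+Hu_0-u_0$,
\[
\langle u,A_w(H)u\rangle=\langle J_wu,(H-Q_w)u\rangle=\langle u_1,Hu_1\rangle+\langle u_0,(I-H)u_0\rangle+\bigl(\langle u_1,Hu_0\rangle-\langle u_0,Hu_1\rangle\bigr).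
\]
The bracket is a complex number minus its conjugate, hence purely imaginary. So $\operatorname{Re}\langle u,A_w(H)u\rangle\ge\varepsilon\|u_1\|^2+\varepsilon\|u_0\|^2=\varepsilon\|u\|^2$, and by Cauchy--Schwarz $\|A_w(H)u\|\ge\varepsilon\|u\|$. This gives invertibility and the bound on the inverse. All singular values are at least $\varepsilon$, so $|\det A_w(H)|\ge\varepsilon^n$. Finally, $\det A_w(H)=\pm\det(H-Q_w)$, with a sign depending only on $w$, is real, and it is continuous and non-zero on the convex set of all $H$ allowed in the lemma. This set contains $\frac12I$, where the determinant is $2^{-n}>0$. So it is positive.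
\end{proof}

The trace norm $\|B\|_1$ is the sum of the singular values of $B$. We use that it is a norm, that $|\operatorname{tr}(AB)|\le\|A\|\,\|B\|_1$, that $\|B\|_1=\operatorname{tr}B$ if $B\ge0$, and that a matrix with a single non-zero entry $c$ has trace norm $|c|$.

\begin{lemma}\label{lempert}
If $H_0$ and $H_1$ satisfy the hypothesis of Lemma~\ref{lemcoer} with the same $\varepsilon$, then for every $w$
\[
\bigl|\log\det A_w(H_1)-\log\det A_w(H_0)\bigr|\le\varepsilon^{-1}\|H_1-H_0\|_1 .
\]
\end{lemma}
\begin{proof}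
The matrices $H_t=(1-t)H_0+tH_1$, $0\le t\le1$, satisfy the same hypothesis, and $\frac d{dt}A_w(H_t)=J_w(H_1-H_0)$. By Jacobi's formula
\[
\tfrac d{dt}\log\det A_w(H_t)=\operatorname{tr}\bigl(A_w(H_t)^{-1}J_w(H_1-H_0)\bigr).
\]
Since $J_w$ is unitary, the modulus of the right side is at most $\varepsilon^{-1}\|H_1-H_0\|_1$. Integrate over $[0,1]$.
\end{proof}

\subsection{Existence of the limits}

We use Fekete's lemma: if $a_{n+m}\le a_n+a_m$ for all $n,m\ge1$, then $a_n/n\to\inf_na_n/n\in[-\infty,\infty)$.

\begin{proposition}\label{propbdd}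
Let $0<\varepsilon<\frac12$ and $\varepsilon\le f\le1-\varepsilon$. Then $P_q(f)$ exists and is finite for every $q\in\mathbb{R}$, and the limits $\lim_n\frac1n\log M_n^\pm(f)$ exist and are finite. If also $\varepsilon\le g\le1-\varepsilon$, then for all $n$ and all $w\in\{0,1\}^n$
\begin{equation}\label{lip}
|\log\mu_f(w)-\log\mu_g(w)|\le n\,\varepsilon^{-1}\|f-g\|_{L^1},
\end{equation}
and hence $|P_q(f)-P_q(g)|\le|q|\,\varepsilon^{-1}\|f-g\|_{L^1}$ for all $q\in\mathbb{R}$.
\end{proposition}
\begin{proof}
By \eqref{form}, $\varepsilon I\le K_n(f)\le(1-\varepsilon)I$, so Lemmas~\ref{lemdet} and~\ref{lemcoer} give $\varepsilon^n\le\mu_f(w)\le1$ for all $w$. All quantities below are therefore finite.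

\emph{The bound \eqref{lip}.} Let $h=f-g=h_+-h_-$ with $h_\pm\ge0$ the positive and negative parts. The matrices $K_n(h_\pm)\ge0$ have traces $n\int h_\pm$, so
\[
\|K_n(f)-K_n(g)\|_1\le n\int h_++n\int h_-=n\|f-g\|_{L^1}.
\]
Lemmas~\ref{lemdet} and~\ref{lempert} give \eqref{lip}. Raising to the power $q$, summing over $w$ and taking logarithms,
\begin{equation}\label{lipS}
\bigl|\tfrac1n\log S_n(q,f)-\tfrac1n\log S_n(q,g)\bigr|\le|q|\,\varepsilon^{-1}\|f-g\|_{L^1}\qquad\text{for all }n,
\end{equation}
and likewise for $\frac1n\log M_n^\pm$ with $|q|$ replaced by $1$. The bound on $|P_q(f)-P_q(g)|$ follows once the limits are known to exist.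

\emph{Trigonometric polynomials.} Let $f$ have degree at most $d$. The matrix $K_{n+m}(f)-K_n(f)\oplus K_m(f)$ is supported on pairs $(i,j)$ with $i<n\le j$ or $j<n\le i$, and its entries vanish unless $|i-j|\le d$. For each $s\in\{1,\dots,d\}$ there are at most $s$ pairs with $i<n\le j=i+s$, so there are at most $2(1+\dots+d)=d(d+1)$ non-zero entries. Each has modulus at most $1$, so the trace norm is at most $d(d+1)$. Both $K_{n+m}(f)$ and $K_n(f)\oplus K_m(f)$ lie between $\varepsilon I$ and $(1-\varepsilon)I$, and for $w\in\{0,1\}^n$, $w'\in\{0,1\}^m$,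
\[
\det A_{ww'}(K_n(f)\oplus K_m(f))=\det A_w(K_n(f))\det A_{w'}(K_m(f))=\mu_f(w)\mu_f(w').
\]
Lemma~\ref{lempert} therefore gives, with $C=d(d+1)/\varepsilon$,
\begin{equation}\label{quasi}
|\log\mu_f(ww')-\log\mu_f(w)-\log\mu_f(w')|\le C .
\end{equation}
Raising to the power $q$ and summing over $w,w'$ we get $S_{n+m}(q,f)\le e^{|q|C}S_n(q,f)S_m(q,f)$, so $\log S_n(q,f)+|q|C$ is subadditive in $n$. Taking the maximum over $w,w'$, or choosing $w$ and $w'$ of minimal probability, gives $M_{n+m}^\pm\le e^CM_n^\pm M_m^\pm$, so $\log M_n^\pm+C$ is subadditive as well. Fekete's lemma gives the limits. They are finite: $\varepsilon^n\le\mu_f(w)\le1$ bounds $\frac1n\log M_n^\pm$ and $\frac1n\log S_n(q,f)$ from both sides.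

\emph{General $f$.} Let $g_k$ be the Fejér means of $f$. They are trigonometric polynomials with $\|g_k-f\|_{L^1}\to0$, and they satisfy $\varepsilon\le g_k\le1-\varepsilon$, since the Fejér kernel is non-negative with integral $1$. By \eqref{lipS} with $g=g_k$ and the existence of $P_q(g_k)$, the limsup and liminf of $\frac1n\log S_n(q,f)$ differ by at most $2|q|\varepsilon^{-1}\|f-g_k\|_{L^1}$. Let $k\to\infty$. The version of \eqref{lipS} for $M_n^\pm$ yields those limits in the same way, and all limits are finite as before.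
\end{proof}

\begin{remark}\label{remtri}
The role of $\varepsilon$ in \eqref{quasi} is visible on $f(t)=\frac12+2b\cos2\pi t$ with $0<b\le\frac14$, which takes values in $[\frac12-2b,\frac12+2b]$. Here $K_n(f)$ is tridiagonal with $\frac12$ on the diagonal and $b$ next to it, and $D_n=\mu_f(1^n)=\det K_n(f)$ satisfies $D_n=\frac12D_{n-1}-b^2D_{n-2}$ for $n\ge2$, with $D_0=1$, $D_1=\frac12$. If $b<\frac14$, then \eqref{quasi} holds for some $C$. If $b=\frac14$, so that $f$ touches $0$ and $1$, then $D_n=(n+1)4^{-n}$, since $\frac12n4^{-n+1}-\frac1{16}(n-1)4^{-n+2}=(2n-(n-1))4^{-n}$. Then $D_{2n}/D_n^2=(2n+1)/(n+1)^2\to0$, and \eqref{quasi} with $w=w'=1^n$ fails for every constant $C$ once $n$ is large.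
\end{remark}

\section{Proof of Theorem~\ref{thmA}}\label{secA}

Let $q>1$ and $0<\varepsilon<\frac12$. Since $T$ has row sums $1$ and $x\mapsto x^q$ is convex, Jensen's inequality applies to each $\mu_{f_\varepsilon}(w)=\sum_vT(w,v)\mu_f(v)$ (Lemma~\ref{lemflip}). Since $T$ also has column sums $1$,
\begin{equation}\label{jensen}
S_n(q,f_\varepsilon)=\sum_w\Bigl(\sum_vT(w,v)\mu_f(v)\Bigr)^q\le\sum_w\sum_vT(w,v)\mu_f(v)^q=S_n(q,f).
\end{equation}
On the other hand, keeping only the term $v=w$,
\begin{equation}\label{noflip}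
\mu_{f_\varepsilon}(w)\ge T(w,w)\mu_f(w)=(1-\varepsilon)^n\mu_f(w),
\end{equation}
so $S_n(q,f_\varepsilon)\ge(1-\varepsilon)^{qn}S_n(q,f)$. Together,
\begin{equation}\label{sandwich}
\tfrac1n\log S_n(q,f_\varepsilon)\le\tfrac1n\log S_n(q,f)\le\tfrac1n\log S_n(q,f_\varepsilon)+q\log\tfrac1{1-\varepsilon}.
\end{equation}
Since $\varepsilon\le f_\varepsilon\le1-\varepsilon$, the limit $P_q(f_\varepsilon)$ exists by Proposition~\ref{propbdd}. Letting $n\to\infty$,
\[
P_q(f_\varepsilon)\le\liminf_n\tfrac1n\log S_n(q,f)\le\limsup_n\tfrac1n\log S_n(q,f)\le P_q(f_\varepsilon)+q\log\tfrac1{1-\varepsilon}.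
\]
The liminf and limsup do not depend on $\varepsilon$ and differ by at most $q\log\frac1{1-\varepsilon}$ for every $\varepsilon\in(0,\frac12)$, so they coincide. Their common value is finite because $2^{-n(q-1)}\le S_n(q,f)\le1$. \qed

\medskip
Letting $n\to\infty$ in \eqref{sandwich} also gives
\begin{equation}\label{Psandwich}
P_q(f_\varepsilon)\le P_q(f)\le P_q(f_\varepsilon)+q\log\tfrac1{1-\varepsilon}\qquad(q>1),
\end{equation}
so $P_q(f_\varepsilon)\to P_q(f)$ as $\varepsilon\downarrow0$. This is Theorem~\ref{thmB}(iii) for real $q>1$, including trivial $f$.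

\section{Exponents $q\ge0$ and $q=\infty$}\label{secpos}

We continue with the proof of Theorem~\ref{thmB}. Real $q>1$ was treated in Section~\ref{secA}. Dimensions that exist are non-negative, because $S_n(q,f)\le1$ for $q>1$, $S_n(q,f)\ge1$ for $q<1$, $M_n^\pm\le1$ and $H_n\ge0$. If $f$ is trivial, $\mu_f^+$ is a point mass and all dimensions are $0$.

If $f$ is non-trivial, every word has positive probability. Indeed, if $\langle u,K_n(f)u\rangle=\int f|U|^2=0$, then the trigonometric polynomial $U$ vanishes on the set $\{f>0\}$ up to measure zero. This set has positive measure, so $U=0$ and $u=0$. The same argument for $1-f$ shows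
\begin{equation}\label{strict}
0<K_n(f)<I\qquad(f\text{ non-trivial}),
\end{equation}
and Lemma~\ref{lemcoer}, with some $\varepsilon_n>0$ in place of $\varepsilon$, together with Lemma~\ref{lemdet}, gives $\mu_f(w)>0$ for all $w\in\{0,1\}^n$.

\medskip\noindent\emph{$q=\infty$.} Since $\mu_{f_\varepsilon}(w)$ is an average of values of $\mu_f$, and by \eqref{noflip},
\[
(1-\varepsilon)^nM_n^+(f)\le M_n^+(f_\varepsilon)\le M_n^+(f).
\]
By Proposition~\ref{propbdd}, $\frac1n\log M_n^+(f_\varepsilon)$ converges. Hence the limsup and liminf of $\frac1n\log M_n^+(f)$ differ by at most $\log\frac1{1-\varepsilon}$ for every $\varepsilon$. So the limit exists, and it is the limit of those for $f_\varepsilon$ as $\varepsilon\downarrow0$. It is finite as $2^{-n}\le M_n^+\le1$. Triviality of $f$ plays no role here.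

\medskip\noindent\emph{$q=1$.} By stationarity and subadditivity of entropy, $H_{n+m}\le H_n+H_m$. So $H_n/n$ converges to $\inf_nH_n/n\in[0,\log2]$.

\medskip\noindent\emph{$0<q<1$.} Now $x\mapsto x^q$ is concave, and \eqref{jensen} reverses: $S_n(q,f_\varepsilon)\ge S_n(q,f)$. For an upper bound we use $(\sum_va_v)^q\le\sum_va_v^q$ for $a_v\ge0$:
\[
S_n(q,f_\varepsilon)\le\sum_v\mu_f(v)^q\sum_wT(w,v)^q=\bigl(\varepsilon^q+(1-\varepsilon)^q\bigr)^nS_n(q,f).
\]
Hence the limsup and liminf of $\frac1n\log S_n(q,f)$ both lie between $P_q(f_\varepsilon)-\log(\varepsilon^q+(1-\varepsilon)^q)$ and $P_q(f_\varepsilon)$. Since $\log(\varepsilon^q+(1-\varepsilon)^q)\to0$ as $\varepsilon\downarrow0$, the limit $P_q(f)$ exists and equals $\lim_{\varepsilon\downarrow0}P_q(f_\varepsilon)$. It is finite because $1\le S_n(q,f)\le2^{n(1-q)}$.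

\medskip\noindent\emph{$q=0$, $f$ non-trivial.} Here $S_n(0,f)=2^n=S_n(0,f_\varepsilon)$, so $P_0(f)=P_0(f_\varepsilon)=\log2$.

\medskip
This proves Theorem~\ref{thmB} for $q\in[0,\infty]$, and for trivial $f$.

\section{Negative exponents}\label{secneg}

Let $q<0$ and let $f$ be non-trivial. Now the words of smallest probability matter, and for real $q$ bit flipping helps in one direction only: both Jensen's inequality and \eqref{noflip} bound $S_n(q,f_\varepsilon)$ from above in terms of $S_n(q,f)$. No reverse bound with an exponential factor can hold in general, since $S_n(q,f)$ may grow super-exponentially while $S_n(q,f_\varepsilon)$ does not. We need a bound on $\mu_f(w)/\mu_{f_\varepsilon}(w)$ that is uniform in $w$ and, unlike \eqref{lip}, does not degenerate when $f$ comes close to $0$ or $1$. The idea is that, when the symbol increases, the ratio of new to old word probability is largest for $1^n$ and smallest for $0^n$, and that the probabilities of these two words are Toeplitz determinants whose growth rate is known.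

For bounded $h\ge0$ let $D_n(h)=\det K_n(h)$. By Lemma~\ref{lemdet}, $\mu_f(1^n)=D_n(f)$ and $\mu_f(0^n)=D_n(1-f)$. We use Szegő's theorem (see \cite{GS} and \cite[Ch.~2]{Simon}): for bounded $h\ge0$ that is not a.e.\ zero,
\begin{equation}\label{szego}
\lim_{n\to\infty}\tfrac1n\log D_n(h)=\int\log h\in[-\infty,\infty).
\end{equation}

\begin{lemma}[Extremal likelihood ratios]\label{lemlr}
Let $f$ and $g$ be non-trivial symbols with $f\le g$ a.e. For all $n$ and all $w\in\{0,1\}^n$,
\[
\frac{D_n(1-g)}{D_n(1-f)}=\frac{\mu_g(0^n)}{\mu_f(0^n)}\le\frac{\mu_g(w)}{\mu_f(w)}\le\frac{\mu_g(1^n)}{\mu_f(1^n)}=\frac{D_n(g)}{D_n(f)}.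
\]
\end{lemma}
\begin{proof}
Let $0<H<I$ and $Q=Q_w$. Then $H-Q=J_wA_w(H)$ is invertible by Lemma~\ref{lemcoer}. We claim that
\begin{equation}\label{resolvent}
-(I-H)^{-1}\le(H-Q)^{-1}\le H^{-1}.
\end{equation}
For $n=1$ this says that $1/h$ and $-1/(1-h)$ both lie in $[-1/(1-h),1/h]$. In general, for the upper bound we may assume $Q\ne0$ and write $Q=VV^*$, where $V$ is the isometric inclusion of the range of $Q$. Put $X=H^{-1}V$ and $W=V^*H^{-1}V$. Since $H^{-1}>I$, we have $W>I$, so $I-W$ is negative definite. Moreover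
\begin{align*}
(H-VV^*)\bigl(H^{-1}+X(I-W)^{-1}X^*\bigr)
&=I-VX^*+V(I-W)^{-1}X^*-VW(I-W)^{-1}X^*\\
&=I-VX^*+V(I-W)(I-W)^{-1}X^*=I,
\end{align*}
where we used $HX=V$, $V^*H^{-1}=X^*$ and $V^*X=W$. Thus $(H-Q)^{-1}=H^{-1}+X(I-W)^{-1}X^*\le H^{-1}$. For the lower bound, apply the upper bound to $I-H$ and the coordinate projection $I-Q$. Since $(I-H)-(I-Q)=-(H-Q)$, it reads $-(H-Q)^{-1}\le(I-H)^{-1}$.

Now let $G=K_n(g-f)\ge0$ and $H_t=K_n(f)+tG$ for $0\le t\le1$. By \eqref{strict} for $f$ and $g$ we have $0<H_t<I$. If $A\le B$, then $\operatorname{tr}(AG)\le\operatorname{tr}(BG)$, because $\operatorname{tr}((B-A)G)=\operatorname{tr}(G^{1/2}(B-A)G^{1/2})\ge0$. So \eqref{resolvent} gives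
\[
-\operatorname{tr}\bigl((I-H_t)^{-1}G\bigr)\le\operatorname{tr}\bigl((H_t-Q)^{-1}G\bigr)\le\operatorname{tr}\bigl(H_t^{-1}G\bigr).
\]
By Jacobi's formula the outer terms are $\frac d{dt}\log\det(I-H_t)$ and $\frac d{dt}\log\det H_t$. Since $A_w(H_t)^{-1}J_w=(H_t-Q)^{-1}$, the middle term is $\frac d{dt}\log\det A_w(H_t)$. Integrate over $[0,1]$ and use Lemma~\ref{lemdet}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmB} for $q<0$ and non-trivial $f$]
\emph{(a) Suppose $\int\log f=-\infty$ or $\int\log(1-f)=-\infty$.} For real $q<0$, keeping one term of the sum,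
\[
S_n(q,f)\ge\max\{D_n(f)^q,\,D_n(1-f)^q\},
\]
and for $q=-\infty$ we have $M_n^-(f)\le\min\{D_n(f),\,D_n(1-f)\}$. By \eqref{szego}, $\frac1n\log S_n(q,f)\to+\infty$ and $\frac1n\log M_n^-(f)\to-\infty$. So $\dim_q\mu_f^+$ exists and is $+\infty$ for all $q\in[-\infty,0)$. The same two inequalities for $f_\varepsilon$, together with Proposition~\ref{propbdd} and \eqref{szego}, give
\[
P_q(f_\varepsilon)\ge|q|\,\max\Bigl\{\int-\log f_\varepsilon,\ \int-\log(1-f_\varepsilon)\Bigr\},
\]
and $-\lim_n\frac1n\log M_n^-(f_\varepsilon)$ is at least the same maximum (without the factor $|q|$). The integrands are non-negative and converge pointwise to $-\log f$ and $-\log(1-f)$, so by Fatou's lemma the maximum tends to $+\infty$ as $\varepsilon\downarrow0$. This is (iii) in case (a).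

\emph{(b) Suppose $\log f$ and $\log(1-f)$ are integrable.} Then $0<f<1$ a.e. The symbols $f$ and $f_\varepsilon$ need not be ordered ($f_\varepsilon\ge f$ where $f\le\frac12$, and $f_\varepsilon\le f$ elsewhere), so we compare both with $g=\max(f,f_\varepsilon)$. It satisfies $0<g<1$ a.e., so it is non-trivial. Apply Lemma~\ref{lemlr} to the pairs $(f,g)$ and $(f_\varepsilon,g)$, take logarithms, and subtract: uniformly in $w\in\{0,1\}^n$,
\[
\log\frac{D_n(1-g)}{D_n(1-f_\varepsilon)}-\log\frac{D_n(g)}{D_n(f)}\le\log\frac{\mu_f(w)}{\mu_{f_\varepsilon}(w)}\le\log\frac{D_n(g)}{D_n(f_\varepsilon)}-\log\frac{D_n(1-g)}{D_n(1-f)}.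
\]
Since $f_\varepsilon$ lies between $f$ and $\frac12$, we have $|\log f_\varepsilon|\le|\log f|+\log2$ and $|\log(1-f_\varepsilon)|\le|\log(1-f)|+\log2$. The same bounds hold for $g$, which at each point is $f$ or $f_\varepsilon$. So all the logarithms are integrable. Dividing by $n$ and using \eqref{szego},
\[
\limsup_{n\to\infty}\frac1n\max_w\Bigl|\log\frac{\mu_f(w)}{\mu_{f_\varepsilon}(w)}\Bigr|\le\eta(\varepsilon):=\int\Bigl(\log\frac g{f_\varepsilon}+\log\frac gf+\log\frac{1-f}{1-g}+\log\frac{1-f_\varepsilon}{1-g}\Bigr).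
\]
(The limit of the upper bound is the integral of the first and third terms, and that of the lower bound is minus the integral of the second and fourth. All four terms are non-negative.) As $\varepsilon\downarrow0$ the integrand tends to $0$ a.e., and it is dominated by a multiple of $|\log f|+|\log(1-f)|+1$. Hence $\eta(\varepsilon)\to0$ by dominated convergence.

Consequently, for real $q<0$, $\limsup_n\bigl|\frac1n\log S_n(q,f)-\frac1n\log S_n(q,f_\varepsilon)\bigr|\le|q|\,\eta(\varepsilon)$, and the same holds for $\log M_n^-$ with bound $\eta(\varepsilon)$. By Proposition~\ref{propbdd} the limits for $f_\varepsilon$ exist and are finite. So the limsup and liminf of $\frac1n\log S_n(q,f)$ differ by at most $2|q|\eta(\varepsilon)$ for every $\varepsilon$. Hence $P_q(f)$ exists, is finite, and satisfies $|P_q(f)-P_q(f_\varepsilon)|\le|q|\eta(\varepsilon)\to0$. The argument for $M_n^-$, that is, for $q=-\infty$, is identical.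

Since $\log f\le0$ and $\log(1-f)\le0$, cases (a) and (b) exhaust all possibilities, which gives (i), (ii) and (iii).
\end{proof}

\section{Continuity in the symbol and explicit bounds}\label{secbounds}

\begin{proof}[Proof of Theorem~\ref{thmC}]
Let $\delta=\|f-g\|_{L^1}$, so that $\|f_\varepsilon-g_\varepsilon\|_{L^1}=(1-2\varepsilon)\delta$. The Lipschitz constant in Proposition~\ref{propbdd} is $q/\varepsilon$, while passing to $f_\varepsilon$ and $g_\varepsilon$ costs about $q\varepsilon$; we balance the two. By \eqref{Psandwich} for $f$ and for $g$, and Proposition~\ref{propbdd} for $f_\varepsilon$ and $g_\varepsilon$,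
\[
|P_q(f)-P_q(g)|\le q\log\frac1{1-\varepsilon}+q\,\frac{(1-2\varepsilon)\delta}\varepsilon,\qquad0<\varepsilon<\tfrac12.
\]
By convexity, $\log\frac1{1-\varepsilon}\le2\varepsilon\log2$ on $[0,\frac12]$. If $\delta=0$, let $\varepsilon\to0$. If $0<\sqrt\delta<\frac12$, take $\varepsilon=\sqrt\delta$; the bound is at most $q(2\log2+1)\sqrt\delta\le3q\sqrt\delta$. If $\sqrt\delta\ge\frac12$, let $\varepsilon\uparrow\frac12$; the bound becomes $q\log2\le2q\log2\,\sqrt\delta\le3q\sqrt\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmD}]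
\emph{Lower bound.} By Lemma~\ref{lemdet} and Hadamard's inequality, $\mu_f(w)$ is at most the product of the Euclidean norms of the rows of $A_w(K_n(f))$. If $w_i=1$, the entries of row $i$ are distinct Fourier coefficients of $f$, and by Parseval the norm is at most $\|f\|_{L^2}$. If $w_i=0$, they are distinct Fourier coefficients of $1-f$, and the norm is at most $\|1-f\|_{L^2}$. Hence $M_n^+(f)\le\rho^n$ with $\rho=\max(\|f\|_{L^2},\|1-f\|_{L^2})$, and $\dim_\infty\mu_f^+\ge-\log_2\rho$. For real $q>1$ we have $S_n(q,f)=\sum_w\mu_f(w)\mu_f(w)^{q-1}\le M_n^+(f)^{q-1}$, so $\dim_q\mu_f^+\ge\dim_\infty\mu_f^+$ by \eqref{dimP}. Finally $\rho<1$: since $0\le f\le1$ and $f$ is non-trivial, $\int f^2\le\int f<1$ and $\int(1-f)^2\le\int(1-f)<1$.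

\emph{Upper bound.} For real $q>1$, Jensen's inequality for the logarithm gives
\[
\log S_n(q,f)=\log\sum_w\mu_f(w)\,\mu_f(w)^{q-1}\ge-(q-1)H_n,
\]
and also $\log M_n^+(f)\ge\sum_w\mu_f(w)\log\mu_f(w)=-H_n$. So for $1<q\le\infty$
\[
\dim_q\mu_f^+\le\lim_n\frac{H_n}{n\log2}=\inf_n\frac{H_n}{n\log2}\le1 .
\]

\emph{Equality.} If $\dim_q\mu_f^+=1$, then $H_n\ge n\log2$ for all $n$. As $n\log2$ is the maximal entropy on $2^n$ words, attained only by the uniform distribution, $\mu_f(w)=2^{-n}$ for all $n$ and $w\in\{0,1\}^n$. Thus $\widehat f(0)=\frac12$, and for $k\ne0$ the probability of $x_0=x_{|k|}=1$ is $\frac14=\widehat f(0)^2-|\widehat f(k)|^2$, so $\widehat f(k)=0$. Hence $f=\frac12$ a.e. Conversely, if $f=\frac12$ a.e., then $\mu_f(w)=2^{-n}$ for all $w\in\{0,1\}^n$, and $\dim_q\mu_f^+=1$.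
\end{proof}

\begin{thebibliography}{9}
\bibitem{FLQ} Shilei Fan, Lingmin Liao and Yanqi Qiu, \emph{Stationary determinantal processes: $\psi$-mixing property and $L^q$-dimensions}, arXiv:1911.04718 (2019).
\bibitem{GS} Grenander and Szegő, \emph{Toeplitz Forms and Their Applications}.
\bibitem{Simon} Simon, \emph{Orthogonal Polynomials on the Unit Circle}, Part 1.
\end{thebibliography}

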